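\title{A definably complete expansion of a real closed field without the pigeonhole principle}

\begin{abstract}
In a definably complete structure, a definable set is called pseudo-finite if it is closed, bounded and discrete. Fornasiero conjectured that in a definably complete expansion of a real closed field every definable injection of a pseudo-finite set into itself is surjective. We show that this is false. We first build a discrete linear order with a non-surjective injection, modeled on an irrational rotation, in which every definable set is a finite union of closed intervals. We then prove a transfer theorem: an ordered structure is the structure induced on a pseudo-finite subset of the line, in a definably complete expansion of a model of any given complete o-minimal theory of real closed fields, exactly when each of its nonempty definable subsets has a least and a greatest element. We also show that the pigeonhole principle does hold when a discrete subring is definable.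
\end{abstract}

\section{Introduction}\label{sec:intro}

A subset of $\mathbb R^n$ that is closed, bounded and discrete is compact and discrete, hence finite. Finiteness cannot be expressed in first-order logic, but the three properties ``closed, bounded, discrete'' can. In ordered structures that resemble $\mathbb R$ they therefore define a first-order substitute for finiteness, and one can ask which properties of finite sets the substitute keeps. This paper is about the pigeonhole principle.

Throughout, \emph{definable} means definable with parameters, \emph{$\emptyset$-definable} means definable without parameters, and $M^n$ carries the product topology induced by the order topology on $M$.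

\begin{definition}\label{def:basic}
Let $\mathcal M=\langle M;<,\dots\rangle$ be an expansion of a dense linear order without endpoints.
\begin{enumerate}
\item[(1)] $\mathcal M$ is \emph{definably complete} if every definable subset of $M$ has a least upper bound in $M\cup\{\pm\infty\}$.
\item[(2)] If $\mathcal M$ is definably complete, a definable set $A\subseteq M^n$ is \emph{pseudo-finite} if it is closed, bounded and discrete.
\item[(3)] $\mathcal M$ has the \emph{pigeonhole principle} if for every pseudo-finite $X\subseteq M^n$, every definable injection $f:X\to X$ is surjective.
\end{enumerate}
\end{definition}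

Definable completeness is the part of the least upper bound property of $\mathbb R$ that first-order sentences can state: it is a scheme with one sentence for each formula. The pigeonhole principle is also such a scheme, with one sentence for each pair of formulas defining $X$ and $f$. Both schemes hold in every expansion of $\langle\mathbb R;<\rangle$, since there pseudo-finite sets are finite. By \L o\'s's theorem both hold in ultraproducts of such expansions, and there pseudo-finite sets can be infinite: in a nonprincipal ultraproduct of the structures $\langle\mathbb R,+,\cdot,<,\{1,\dots,n\}\rangle$, $n\ge 1$, the last predicate is an infinite pseudo-finite set. So in the first examples one meets, the principle holds. Moreover, a pseudo-finite subset of the line satisfies induction for definable sets (Lemma~\ref{lem:pf-ind}), and the pigeonhole principle for finite sets is proved by induction. It is natural to guess that definable completeness alone implies the principle, at least when the full field structure is available. This is the following conjecture, which we take from Meir~\cite{Meir}.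

\begin{quote}
\textbf{Conjecture} (Fornasiero). If $\mathcal K=\langle K,+,\cdot,<,\dots\rangle$ is a definably complete expansion of a real closed field, then $\mathcal K$ has the pigeonhole principle.
\end{quote}

The conjecture is false.

\begin{theorem}\label{thm:main}
There is a definably complete expansion $\mathcal K=\langle K,+,\cdot,<,X,F\rangle$ of a real closed field in which $X\subseteq K$ is pseudo-finite and $F$ is the graph of an injection $f:X\to X$ whose image is $X\setminus\{\min X\}$.
\end{theorem}

The method gives more. Two definitions are needed to state it.

\begin{definition}\label{def:ind}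
A structure $\mathcal X=\langle X;<,\dots\rangle$ expanding a nonempty linear order \emph{satisfies \textup{(IND)}} if every nonempty definable subset of $X$ has a least and a greatest element.
\end{definition}

\begin{definition}\label{def:tc}
An expansion $\mathcal K$ of an ordered field is \emph{type complete} if it is locally o-minimal at every point and at $\pm\infty$, that is: for every definable $D\subseteq K$ and every $y\in K$ there are $\varepsilon>0$ and $r\in K$ such that each of the intervals $(y,y+\varepsilon)$, $(y-\varepsilon,y)$, $(r,\infty)$, $(-\infty,-r)$ is contained in $D$ or disjoint from $D$.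
\end{definition}

We write $\mathrm{RCF}$ for the theory of real closed fields. O-minimality is recalled in Section~\ref{sec:transfer}.

\begin{theorem}\label{thm:strong}
Let $T$ be a complete o-minimal theory extending $\mathrm{RCF}$.
\begin{enumerate}
\item[(a)] Some model of $T$ has an expansion $\mathcal K$ by a unary and a binary predicate that is definably complete and type complete and has a pseudo-finite set $X\subseteq K$ and a definable bijection $X\to X\setminus\{\min X\}$.
\item[(b)] For a structure $\mathcal X=\langle X;<,\dots\rangle$ expanding a nonempty linear order, the following are equivalent.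
\begin{enumerate}
\item[(i)] $\mathcal X$ satisfies \textup{(IND)}.
\item[(ii)] There are a definably complete expansion $\mathcal K$ of a model of $T$, a pseudo-finite set $A\subseteq K$ in $\mathcal K$, and an order isomorphism $X\cong A$ that carries the $\mathcal X$-definable subsets of $X^n$ exactly onto the $\mathcal K$-definable subsets of $A^n$, for all $n$.
\end{enumerate}
\end{enumerate}
\end{theorem}

One may take for $T$ the theory of the real field, or the theory of $(\mathbb R,\exp)$, which is o-minimal by a theorem of Wilkie. Part (a) shows that definable completeness together with type completeness does not imply the pigeonhole principle, even over real closed fields. Part (b) says that the field imposes nothing on the structure induced on a pseudo-finite subset of the line beyond (IND). In the opposite direction, the principle holds when the structure contains enough arithmetic.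

\begin{theorem}\label{thm:subring}
Let $\mathcal K$ be a definably complete expansion of an ordered field that defines a subring $Z\subseteq K$ whose least positive element is $1$. Then $\mathcal K$ has the pigeonhole principle.
\end{theorem}

The proof of Theorems~\ref{thm:main} and~\ref{thm:strong} has two independent parts. The first is combinatorial and involves no field: in Sections~\ref{sec:rotation} and~\ref{sec:definable} we construct a structure $\langle X;<,f\rangle$ that satisfies (IND) while $f$ is injective and not surjective. The second, in Section~\ref{sec:transfer}, places any structure satisfying (IND) inside a real closed field so sparsely that the field defines nothing new on it, and shows that the resulting expansion is definably complete. Section~\ref{sec:induction} explains what (IND) does and does not give, and thereby what shape a counterexample must have. Section~\ref{sec:proofs} combines the two parts, and Section~\ref{sec:subring} proves Theorem~\ref{thm:subring}. No assumptions beyond ZFC are used.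

\section{Induction on pseudo-finite sets}\label{sec:induction}

We begin with the easy direction of Theorem~\ref{thm:strong}(b).

\begin{lemma}\label{lem:pf-ind}
Let $\mathcal K$ be a definably complete expansion of an ordered field and let $A\subseteq K$ be pseudo-finite. Then every nonempty definable $B\subseteq A$ has a least and a greatest element.
\end{lemma}

\begin{proof}
The set $A$ has no accumulation point in $K$: such a point would lie in $A$ because $A$ is closed, and would be isolated in $A$ because $A$ is discrete. Since $B$ is nonempty and bounded, $s=\sup B$ exists in $K$. If $s\notin B$, then every interval $(s',s)$ with $s'<s$ meets $B$, so $s$ is an accumulation point of $A$. Hence $s=\max B$. The same argument applied to $-B\subseteq -A$ gives $\min B$.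
\end{proof}

The name (IND) comes from the following consequences. If $\mathcal X$ satisfies (IND), then $X$ has endpoints, each $x\ne\max X$ has the immediate successor $\min\{y:y>x\}$, and each $x\neq\min X$ has an immediate predecessor. A definable set $A$ that contains $\min X$ and is closed under successor is all of $X$, since a least element of $X\setminus A$ would have its predecessor in $A$. The same holds downward from $\max X$.

Why does this not prove the pigeonhole principle? In the usual proof one takes an injection $g$ of $\{0,\dots,p\}$ into itself, changes it at one point to get an injection of $\{0,\dots,p-1\}$ into itself, and applies the induction hypothesis. The hypothesis is a statement about \emph{all} injections, not only about restrictions of the given one. It defines a set of $p$'s only if the injections range over a definable family that is closed under such changes. A definable discrete subring provides such a family by coding, and this is the proof of Theorem~\ref{thm:subring}. A bare pseudo-finite set need not provide one.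

Still, (IND) rules out the simplest candidates for a counterexample.

\begin{example}\label{ex:monotone}
If $\mathcal X$ satisfies (IND) and $f:X\to X$ is definable and strictly increasing, then $f$ is the identity. Indeed, if $\{x:f(x)>x\}$ were nonempty with greatest element $x_1$, then applying $f$ to $f(x_1)>x_1$ would give $f(f(x_1))>f(x_1)$, so $f(x_1)$ would be a larger element of the set. In the same way a least element $x_0$ of $\{x:f(x)<x\}$ would give the smaller element $f(x_0)$.
\end{example}

\begin{example}\label{ex:hotel}
Let $X$ be the order $0<1<2<\dots<2^*<1^*<0^*$, and let $f(n)=n+1$, $f(n^*)=n^*$. Then $f$ is injective and misses $\min X$, but $\{x:f(x)\ne x\}=\{0,1,2,\dots\}$ has no greatest element.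
\end{example}

In Example~\ref{ex:hotel} the extra point is absorbed in the gap between the two halves, and comparing $f(x)$ with $x$ locates the gap. A counterexample needs a map that moves every point so far that no such comparison locates anything. The simplest permutations of a finite order $\{0,\dots,N-1\}$ that move all points far are the rotations $x\mapsto x+c \bmod N$. They are increasing on $[0,N-c-1]$ and on $[N-c,N-1]$, and they exchange these two intervals. We imitate a rotation in which $N$ is infinite and $c/N$ is irrational, and let the two exchanged intervals leave one point uncovered.

\section{A rotation that misses one point}\label{sec:rotation}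

Fix an irrational $\alpha\in(0,1)$ and write $\{\cdot\}$ for the fractional part. The orbit of $0$ under the rotation of $\mathbb R/\mathbb Z$ by $\alpha$ consists of the points $\{k\alpha\}$, $k\in\mathbb Z$, which are pairwise distinct. To obtain a discrete order we replace each of these points by a copy of $\mathbb Z$; to obtain endpoints we cut the circle in the middle of the copy that sits at $0$.

Formally, let $X=\mathbb Z\times\mathbb Z$, and call $\{k\}\times\mathbb Z$ the \emph{$k$-th column}. Define the \emph{position} $\rho:X\to[0,1]$ by
\[
\rho(k,n)=\{k\alpha\}\ \text{ if } k\ne0,\qquad \rho(0,n)=0\ \text{ if } n\ge0,\qquad \rho(0,n)=1\ \text{ if } n<0 .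
\]
In all cases $\rho(k,n)\equiv k\alpha \pmod 1$. Order $X$ lexicographically by the pair $(\rho(k,n),n)$. This is a linear order, because the numbers $\{k\alpha\}$, $k\ne0$, are distinct elements of $(0,1)$. Define $S,f:X\to X$ by $S(k,n)=(k,n+1)$ and
\[
f(k,n)=\begin{cases}(0,n+1)&\text{if } k=-1 \text{ and } n\ge0,\\ (k+1,n)&\text{otherwise.}\end{cases}
\]
Thus $f$ moves each column to the next one, and it shifts the upper half of column $-1$ by one step on the way. Put
\[
o=(0,0)=\min X,\qquad m=(0,-1)=\max X,\qquad a=(-1,-1).
\]
Figure~\ref{fig:f} shows $f$ as an exchange of the intervals $[o,a]$ and $(a,m]$.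

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1cm,y=1cm]
\foreach \p in {0,0.3,0.6,5.45,5.75,6.05,6.35,6.65,6.95,9.4,9.7,10} \fill (\p,2.4) circle (1.4pt);
\foreach \p in {0.3,0.6,3.05,3.35,3.65,3.95,4.25,4.55,9.4,9.7,10} \fill (\p,0) circle (1.4pt);
\draw (0,0) circle (1.8pt);
\draw[dotted,thick] (0.85,2.4)--(5.2,2.4) (7.2,2.4)--(9.15,2.4) (0.85,0)--(2.8,0) (4.8,0)--(9.15,0);
\draw[->,shorten >=4pt,shorten <=4pt] (0,2.4)--(3.95,0);
\draw[->,shorten >=4pt,shorten <=4pt] (6.05,2.4)--(10,0);
\draw[->,dashed,shorten >=4pt,shorten <=4pt] (6.35,2.4)--(0.3,0);
\draw[->,dashed,shorten >=4pt,shorten <=4pt] (10,2.4)--(3.65,0);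
\node[above] at (0,2.45) {$o$}; \node[above] at (6.0,2.45) {$a$};
\node[above] at (6.45,2.45) {$Sa$}; \node[above] at (10,2.45) {$m$};
\node[below] at (-0.05,-0.08) {$o$}; \node[below] at (0.4,-0.05) {$So$};
\node[below] at (3.35,-0.05) {$f(m)$}; \node[below] at (4.25,-0.05) {$f(o)$};
\node[below] at (10,-0.08) {$m$};
\end{tikzpicture}
\caption{Two copies of the discrete order $X$, with least element $o$, greatest element $m$ and successor map $S$. The map $f$ goes from the upper copy to the lower one. It sends $[o,a]$ increasingly onto $[f(o),m]$ (solid arrows) and $[Sa,m]$ increasingly onto $[So,f(m)]$ (dashed arrows). The points $f(m)$ and $f(o)$ are adjacent, and only $o$ is not in the image.}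
\label{fig:f}
\end{figure}

The next lemma lists all the properties of $\langle X;<,f\rangle$ that we use. They matter because they are first-order and so survive in elementary extensions, where the coordinates and the position $\rho$ are no longer available.

\begin{lemma}\label{lem:facts}
The following hold for all $x,y\in X$.
\begin{enumerate}
\item[(F1)] $S$ is a permutation of $X$; $Sx$ is the immediate successor of $x$ if $x\ne m$; $Sm=o$; and $S^ix\ne x$ for every integer $i\ne0$.
\item[(F2)] $f$ is a bijection $X\to X\setminus\{o\}$; $f(a)=m$; $f$ is strictly increasing on $[o,a]$ and on $(a,m]$; and $f(x)>f(y)$ whenever $x\le a<y$.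
\item[(F3)] $f(Sx)=Sf(x)$ if $x\ne a$.
\item[(F4)] For each $k\ge1$, there is an element $f^{-k}(m)$ that $f^k$ maps to $m$; we have $x<f^k(x)$ if and only if $x\le f^{-k}(m)$; and $S^if^k(x)\ne x$ for all $i\in\mathbb Z$.
\end{enumerate}
\end{lemma}

\begin{proof}
(F1) For $x=(k,n)\neq m$, the points $x$ and $Sx$ have the same position and consecutive second coordinates, so nothing lies between them. The other statements are immediate from $S^i(k,n)=(k,n+i)$.

(F2) A point $(k,n)$ with $k\ne0$ has the unique preimage $(k-1,n)$. A point $(0,n)$ has the unique preimage $(-1,n)$ if $n<0$, the unique preimage $(-1,n-1)$ if $n\geq1$, and no preimage if $n=0$. Also $f(a)=(0,-1)=m$. Column $-1$ has position $1-\alpha$.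

Let $x\le a$. Then either $\rho(x)<1-\alpha$, or $x=(-1,n)$ with $n<0$. In the first case $f(x)$ is not in column $0$, so $\rho(f(x))=\{\rho(x)+\alpha\}=\rho(x)+\alpha$. In the second case $\rho(f(x))=1=\rho(x)+\alpha$. In both cases $f$ keeps the second coordinate. So on $[o,a]$ the map $f$ adds $\alpha$ to the position and fixes the second coordinate, and it is strictly increasing there.

Let $y>a$. Then either $\rho(y)>1-\alpha$, or $y=(-1,n)$ with $n\ge0$. In the first case $f(y)$ is not in column $0$, so $\rho(f(y))=\{\rho(y)+\alpha\}=\rho(y)+\alpha-1$; this includes $\rho(y)=1$, where $f(y)$ lies in column $1$ and has position $\alpha$. In the second case $\rho(f(y))=0=\rho(y)+\alpha-1$. So on $(a,m]$ the map $f$ adds $\alpha-1$ to the position. It adds $1$ to the second coordinate of all points of $(a,m]$ of position $1-\alpha$ and fixes the second coordinate of the others. Hence it is strictly increasing on $(a,m]$.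

If $x\le a<y$, then $\rho(f(x))=\rho(x)+\alpha\ge\alpha\ge\rho(y)+\alpha-1=\rho(f(y))$. If one inequality is strict, $f(x)>f(y)$. Otherwise $x=(0,n)$ with $n\ge0$ and $y=(0,n')$ with $n'<0$, and $f(x)=(1,n)>(1,n')=f(y)$.

(F3) Let $x=(k,n)\ne a$. If $k\ne-1$, both sides are $(k+1,n+1)$. If $k=-1$ and $n\ge0$, both are $(0,n+2)$. If $k=-1$ and $n\le-2$, both are $(0,n+1)$.

(F4) The map $S^if^k$ adds $k\neq0$ to the first coordinate, which gives the last statement. Points with second coordinate $-1$ keep it under $f$, so $f^k(-k,-1)=m$ and $f^{-k}(m)=(-k,-1)$. Put $\gamma=\{k\alpha\}\in(0,1)$. Column $-k$ has position $1-\gamma$, and $\rho(f^k(x))\equiv\rho(x)+\gamma\pmod 1$. Let $x=(l,n)$.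

If $\rho(x)\ne1-\gamma$, then $l\neq-k$, so $f^k(x)$ is not in column $0$ and $\rho(f^k(x))=\{\rho(x)+\gamma\}$. For $\rho(x)<1-\gamma$ this is $\rho(x)+\gamma>\rho(x)$, so $x<f^k(x)$, and $x<(-k,-1)$. For $\rho(x)>1-\gamma$ this is $\rho(x)+\gamma-1<\rho(x)$, so $f^k(x)<x$, and $x>(-k,-1)$.

If $\rho(x)=1-\gamma$, then $l=-k$. For $n<0$ we have $f^k(x)=(0,n)$ of position $1$, so $x<f^k(x)$, and $x\le(-k,-1)$. For $n\ge0$ we have $f^k(x)=(0,n+1)$ of position $0$, so $f^k(x)<x$, and $x>(-k,-1)$.
\end{proof}

Irrationality of $\alpha$ is what makes the orbit of a point under $f$ never return to its column, which is the last statement of (F4). If an orbit did return, the shift by one step would become visible.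

\begin{example}\label{ex:rational}
Carry out the same construction with $\alpha=1/2$ and columns indexed by $\mathbb Z/2$. The order consists of the points $(0,n)$, $n\ge0$, then column $1$, then the points $(0,n)$, $n<0$. The map is $f(0,n)=(1,n)$, $f(1,n)=(0,n)$ for $n<0$, and $f(1,n)=(0,n+1)$ for $n\ge0$. It is again injective with image $X\setminus\{o\}$. But $f^2(k,n)=(k,n)$ for $n<0$ and $f^2(k,n)=(k,n+1)$ for $n\ge0$, so the definable set $\{x:f^2(x)=x\}$ begins with the points $(1,n)$, $n<0$, and has no least element.
\end{example}

\section{The definable sets of the rotation}\label{sec:definable}

\begin{proposition}\label{prop:rotation}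
Every definable subset of $X$ in $\langle X;<,f\rangle$ is a finite union of intervals $[u,v]$ with $u\le v$ in $X$. Hence $\langle X;<,f\rangle$ satisfies \textup{(IND)}, while $f$ is injective with image $X\setminus\{\min X\}$.
\end{proposition}

The plan is to show that the type of an element over parameters $\bar c$ is determined by its position in the order relative to the points generated from $\bar c$ by $S$ and $f$. We recall the tools.

The \emph{type} $\operatorname{tp}(\bar c)$ of a finite tuple is the set of formulas without parameters that it satisfies; $x$ and $x'$ have the same type over $\bar c$ if $\operatorname{tp}(\bar cx)=\operatorname{tp}(\bar cx')$. A structure is \emph{$\omega$-saturated} if every set of formulas in one variable, with parameters from a finite set, is satisfied by some element as soon as each of its finite subsets is. Every structure has an $\omega$-saturated elementary extension. The \emph{back-and-forth criterion} says: let $\mathcal I$ be a set of pairs $(\bar c,\bar c')$ of tuples of equal length satisfying the same atomic formulas, and suppose that for each $(\bar c,\bar c')\in\mathcal I$ and each element $x$ there are $x'$ and $x''$ with $(\bar cx,\bar c'x')\in\mathcal I$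 and $(\bar cx'',\bar c'x)\in\mathcal I$. Then $\operatorname{tp}(\bar c)=\operatorname{tp}(\bar c')$ for all $(\bar c,\bar c')\in\mathcal I$. The proof is an induction on formulas.

Fix an $\omega$-saturated elementary extension $\hat X$ of $\langle X;<,f\rangle$. The elements $o,m$ are the endpoints, $S$ is the successor map extended by $Sm=o$, and $a$ is the preimage of $m$, so all four are $\emptyset$-definable. For each fixed $i$ and $k$ the statements (F1)--(F4) are first-order sentences. Hence they hold in $\hat X$.

Call $C\subseteq\hat X$ \emph{invariant} if $o\in C$ and $C$ is closed under $S$, $S^{-1}$, $f$, and under $f^{-1}$, which is defined at every point other than $o$. For $A\subseteq\hat X$ let $\operatorname{hull}(A)$ be the smallest invariant set containing $A$. Each element of $\operatorname{hull}(A)$ is obtained from $o$ or from an element of $A$ by finitely many applications of the four maps, so it is definable with parameters from $A$. Every invariant set contains $m=S^{-1}o$, all the points $f^{-k}(m)$, among them $a=f^{-1}(m)$, and $f(o)$; we call these points, together with $o$, the \emph{constants}.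

An \emph{isomorphism} $h:C\to C'$ of invariant sets is an order-preserving bijection with $h(o)=o$, $hS=Sh$ and $hf=fh$. Such an $h$ also commutes with $S^{-1}$, and with $f^{-1}$ at points other than $o$: if $d=f(e)$ with $d,e\in C$, then $h(d)=f(h(e))$. It follows that $h$ fixes the constants. For $y\notin C$ and $y'\notin C'$, say that $y$ and $y'$ \emph{match} if
\[
d<y\iff h(d)<y'\qquad\text{for all } d\in C .
\]

\begin{lemma}\label{lem:extend}
Let $h:C\to C'$ be an isomorphism of invariant sets, and let $x\notin C$ and $x'\notin C'$ match. Then $h$ extends to an isomorphism $\operatorname{hull}(C\cup\{x\})\to\operatorname{hull}(C'\cup\{x'\})$ sending $x$ to $x'$.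
\end{lemma}

\begin{proof}
Let $U=\hat X\setminus C$. All exceptional points of (F1)--(F3) are constants and lie in $C$, so on $U$ the maps behave without exception. Precisely, $f^{-1}$ is defined on all of $U$ because $o\notin U$. Each of $S,S^{-1},f,f^{-1}$ maps $U$ into $U$, since if the image of $y$ were in $C$, then applying the inverse map would put $y$ in $C$. So $S$ and $f$ restrict to permutations of $U$, and these commute by (F3), because $a\notin U$. Since $m\notin U$, the element $Sy$ is the immediate successor of $y$ for $y\in U$; hence $u<v$ in $U$ implies $Su\le v<Sv$, and $S$ is an order automorphism of $U$.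

Consequently
\[
\operatorname{hull}(C\cup\{x\})=C\cup\{S^if^kx:i,k\in\mathbb Z\}.
\]
The elements $S^if^kx$ are pairwise distinct. Indeed, if $S^if^kx=S^jf^lx$ with $k\ge l$, then $w=S^jf^lx$ satisfies $S^{i-j}f^{k-l}w=w$, so $k=l$ by (F4) and then $i=j$ by (F1). All of this holds for $C'$ and $x'$ as well. Extend $h$ by $S^if^kx\mapsto S^if^kx'$. The extension is a bijection that commutes with $S$ and $f$. It remains to prove that it preserves the order.

\emph{Step 1: new points against points of $C$.} We show that if $y,y'$ match, then so do their images under each of $S,S^{-1},f,f^{-1}$. It follows that $S^if^kx$ and $S^if^kx'$ match for all $i,k$.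

For $z\in U$ and $d\in C$ we have $d<Sz\iff d\le z\iff d<z$. So $S$ does not change the position of a point of $U$ relative to $C$, and, taking $z=S^{-1}y$, neither does $S^{-1}$. The same holds over $C'$.

Consider $f(y)$ and $f(y')$, and let $d\in C$. If $d=o$, then $d<f(y)$ and $h(d)<f(y')$ both hold. Otherwise $d=f(e)$ with $e\in C$, and $h(d)=f(h(e))$. By (F2), $f(e)<f(y)$ is equivalent to $e<y$ if $e$ and $y$ lie in the same one of the intervals $[o,a]$, $(a,m]$; it is false if $e\le a<y$; and it is true if $y\le a<e$. So its truth value is determined by those of $e\le a$, $a<y$ and $e<y$. These agree with the truth values of $h(e)\le a$, $a<y'$ and $h(e)<y'$, because $h$ preserves order and fixes $a$, and $y,y'$ match.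

Consider $z=f^{-1}(y)$ and $z'=f^{-1}(y')$. We must first see that $z$ and $z'$ lie on the same side of $a$. By (F2), $z\le a$ implies $f(o)\le f(z)=y$, and $z>a$ implies $f(o)>y$. Since $f(o)$ is a constant and $y,y'$ match, $z\le a\iff z'\le a$. Now let $d\in C$; note $d\le a\iff h(d)\le a$. If $d$ and $z$ lie in the same one of the two intervals, then so do $h(d)$ and $z'$, and
\[
d<z\iff f(d)<y\iff h(f(d))<y'\iff f(h(d))<f(z')\iff h(d)<z' .
\]
If they lie in different intervals, then $d<z\iff d\le a\iff h(d)\le a\iff h(d)<z'$.

\emph{Step 2: new points against each other.} We compare $S^if^kx$ with $S^jf^lx$, where $k\ge l$. Put $q=k-l$, $y=f^lx$, $y'=f^lx'$; by Step 1, $y$ and $y'$ match. If $q=0$, then $S^iy<S^jy\iff i<j\iff S^iy'<S^jy'$.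

Let $q\ge1$, and put $z=f^qy$, $z'=f^qy'$. The order of $y$ and $z$ is the one piece of information that does not seem to be recorded by the position of $y$ relative to $C$, and (F4) says that it is: $y<z$ if and only if $y\le f^{-q}(m)$, which is a comparison with a constant. Hence $y<z\iff y'<z'$. By (F4) again, $z\ne S^ny$ for all $n\in\mathbb Z$. Suppose $y<z$. Then $S^ny<z$ for $n\le0$, and if $S^ny<z$, then $S^{n+1}y\le z$ and so $S^{n+1}y<z$. Thus $S^ny<z$ for all $n$, and applying the order automorphism $S^i$ of $U$ to $S^{j-i}y<z$ gives $S^jy<S^iz$. If $z<y$, the same argument with $y$ and $z$ exchanged gives $S^iz<S^jy$. So the order of $S^iz$ and $S^jy$ is the order of $z$ and $y$, and likewise for $z',y'$. Therefore $S^if^kx$ and $S^jf^lx$ are in the same order as their images.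
\end{proof}

\begin{lemma}\label{lem:types}
Let $\bar c,\bar c'$ be finite tuples in $\hat X$. If there is an isomorphism $h:\operatorname{hull}(\bar c)\to\operatorname{hull}(\bar c')$ with $h(\bar c)=\bar c'$, then $\operatorname{tp}(\bar c)=\operatorname{tp}(\bar c')$.
\end{lemma}

\begin{proof}
Let $\mathcal I$ be the set of pairs $(\bar c,\bar c')$ for which such an $h$ exists. These pairs satisfy the same atomic formulas, since $h$ preserves $<$ and commutes with $f$. The inverse of an isomorphism is an isomorphism, so $\mathcal I$ is symmetric, and by the back-and-forth criterion it suffices to find, for given $(\bar c,\bar c')\in\mathcal I$ and $x\in\hat X$, an $x'$ with $(\bar cx,\bar c'x')\in\mathcal I$. Put $C=\operatorname{hull}(\bar c)$ and $C'=\operatorname{hull}(\bar c')$. If $x\in C$, take $x'=h(x)$.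

Let $x\notin C$, and consider the set of conditions on $v$
\[
\{h(d)<v: d\in C,\ d<x\}\ \cup\ \{v<h(e): e\in C,\ x<e\}.
\]
Each $h(d)\in C'$ is definable over $\bar c'$, so these conditions are formulas with parameters from the finite tuple $\bar c'$. Since $o<x<m$ and $h$ preserves order, any finitely many of them follow from a single condition $h(d)<v<h(e)$ with $d<x<e$ in $C$. As $x$ lies strictly between $d$ and $e$, we have $e\ne Sd$, so $h(e)\ne Sh(d)$. As $h(d)<h(e)$, the immediate successor $Sh(d)$ of $h(d)$ lies strictly between $h(d)$ and $h(e)$. By $\omega$-saturation some $x'$ satisfies all the conditions. Every element of $C'$ is $h(d)$ for some $d\in C$ with $d<x$ or $x<d$, so $x'\notin C'$ and $x,x'$ match. Lemma~\ref{lem:extend} gives the required isomorphism $\operatorname{hull}(\bar cx)\to\operatorname{hull}(\bar c'x')$.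
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:rotation}]
Let $\varphi(v,\bar c)$ be a formula with $\bar c$ in $X$, and let $C=\operatorname{hull}(\bar c)$. Then $C\subseteq X$, since $X$ is an invariant set containing $\bar c$. Let $\Phi$ be the set of formulas $v<d$, $v=d$ for $d\in C$, and their negations, regarded as formulas over $\bar c$.

Two elements $x,x'\in\hat X$ that satisfy the same formulas of $\Phi$ have the same type over $\bar c$. If one of them is in $C$, they are equal. If neither is, they match for $h=\mathrm{id}_C$, and Lemmas~\ref{lem:extend} and~\ref{lem:types} give $\operatorname{tp}(\bar cx)=\operatorname{tp}(\bar cx')$.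

Now we use saturation twice. Let $x\in\hat X$ satisfy $\varphi(v,\bar c)$. No element satisfies $\neg\varphi$ together with all formulas of $\Phi$ true of $x$, so some finite conjunction $\chi_x$ of formulas of $\Phi$ true of $x$ implies $\varphi$ in $\hat X$. No element satisfies $\varphi$ together with all the $\neg\chi_x$, so $\varphi$ is equivalent in $\hat X$, and hence in $X$, to a finite disjunction of formulas $\chi_x$.

Let $o=d_1<\dots<d_r=m$ list $o$, $m$ and the elements of $C$ occurring in this disjunction. The set defined by $\varphi(v,\bar c)$ in $X$ is a union of some of the sets $\{d_i\}=[d_i,d_i]$ and $(d_i,d_{i+1})$, and the latter is empty or equal to $[Sd_i,S^{-1}d_{i+1}]$. This proves the first statement. A nonempty finite union of intervals $[u,v]$ has a least and a greatest element, so (IND) holds, and the statement on $f$ is in (F2).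
\end{proof}

\section{Pseudo-finite sets with prescribed induced structure}\label{sec:transfer}

In this section $T$ is a complete o-minimal theory in a language $L\supseteq\{<,+,\cdot,0,1\}$ extending $\mathrm{RCF}$. Recall that an expansion of a dense linear order without endpoints is \emph{o-minimal} if every definable subset of the line is a finite union of points and intervals with endpoints in the line or $\pm\infty$, and that a theory is o-minimal if its models are. O-minimal structures are definably complete. The theory $\mathrm{RCF}$ itself is complete and o-minimal, by Tarski's quantifier elimination. For $K\models T$, \emph{$L$-definable} means definable in the $L$-structure $K$. For $B\subseteq K$, the \emph{definable closure} $\operatorname{dcl}(B)$ is the set of values $\tau(\bar b)$, where $\tau$ is an $\emptyset$-definable function and $\bar b$ is a tuple from $B$. We use two standard facts.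

\begin{enumerate}
\item[(O1)] For every $L$-formula $\chi(y,\bar w)$ there is a number $d$ such that in every $K\models T$ and for every $\bar w$, the set $\{y:\chi(y,\bar w)\}$ has at most $d$ boundary points. For $\mathrm{RCF}$ this follows from quantifier elimination; in general see~\cite{KPS}.
\item[(O2)] $T$ has definable Skolem functions~\cite{vdD}. Hence $\operatorname{dcl}(B)$ is an elementary substructure of $M$ whenever $B\subseteq M\models T$.
\end{enumerate}

We also need the connectedness of intervals in the following form.

\begin{enumerate}
\item[(O3)] If $A\subseteq K$ is $L$-definable, $y<y'$, and $[y,y']$ contains no boundary point of $A$, then $[y,y']\subseteq A$ or $[y,y']\cap A=\emptyset$.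
\end{enumerate}

To prove (O3), note that $A$ and its complement have the same boundary, so we may assume $y\in A$. Suppose $[y,y']\not\subseteq A$ and let $s=\sup\{w\in[y,y']:[y,w]\subseteq A\}$. If $s\notin A$, then $s>y$ and $[y,s)\subseteq A$. If $s\in A$, then $[y,s]\subseteq A$, so $s<y'$ and every interval $(s,s')$ meets the complement of $A$. In both cases $s\in[y,y']$ is a boundary point of $A$.

\subsection{The induced structure}

Let $K\models T$, let $\emptyset\ne X\subseteq K$, and let $\mathcal S$ be a family of relations on $X$ of various arities. A \emph{trace} is a set $D\cap X^k$ with $D\subseteq K^k$ $L$-definable. Two structures are in play: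
\begin{itemize}
\item $\mathcal K=(K,X,\mathcal S)$, the expansion of the $L$-structure $K$ by a predicate for $X$ and a predicate for each member of $\mathcal S$;
\item $\mathcal X_{\mathrm{ind}}$, the structure on $X$ whose relations are all traces and all members of $\mathcal S$. The order of $X$ is a trace.
\end{itemize}
We want to know when $\mathcal K$ is definably complete with $X$ pseudo-finite. By Lemma~\ref{lem:pf-ind} it is necessary that $\mathcal X_{\mathrm{ind}}$ satisfy (IND). We show that this is also sufficient. The following case contains the idea.

\begin{example}\label{ex:sup}
Let $R\in\mathcal S$ be a nonempty binary relation, let $c\in K$, and let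
\[
D=\{y\in K:\ \text{there are } x,x'\in X \text{ with } R(x,x') \text{ and } y<x'-cx\}.
\]
Then $D$ is the union of the rays $(-\infty,x'-cx)$ over $(x,x')\in R$. Define $(x,x')\preceq(w,w')$ by $x'-cx\le w'-cw$. This relation on $X^2$ is a trace. If $R$ has a $\preceq$-greatest element $(x_0,x_0')$, then $\sup D=x_0'-cx_0$. So a supremum in $K$ is found by maximizing an $L$-definable function over a definable subset of $X^2$. Note also that membership of $y$ in $D$ can change only when $y$ crosses one of the points $x'-cx$.
\end{example}

The example asks for greatest elements with respect to orderings of $X^k$ that have nothing to do with the order of $X$. Induction supplies them, as it does for finite sets. A \emph{total preorder} is a reflexive and transitive relation $\preceq$ such that $u\preceq v$ or $v\preceq u$ for all $u,v$; an element $w\in A$ is \emph{$\preceq$-greatest} in $A$ if $v\preceq w$ for all $v\in A$.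

\begin{lemma}\label{lem:preorder}
Let $\mathcal X$ satisfy \textup{(IND)}, and let $\preceq$ be a definable total preorder on $X^k$. Then every nonempty definable $A\subseteq X^k$ has a $\preceq$-greatest and a $\preceq$-least element.
\end{lemma}

\begin{proof}
By reversing $\preceq$ it suffices to find a greatest element. Let $\le_{\mathrm{lex}}$ be the lexicographic order on $X^k$. Every nonempty definable subset of $X^k$ has a $\le_{\mathrm{lex}}$-least element: take the least first coordinate that occurs, then the least second coordinate that occurs with it, and so on. Likewise it has a $\le_{\mathrm{lex}}$-greatest element.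

For $u\in X^k$ let $A_u=\{v\in A:v\le_{\mathrm{lex}}u\}$, and let $G$ be the definable set of those $u$ for which $A_u$ is nonempty and has no $\preceq$-greatest element. Suppose $A$ has no $\preceq$-greatest element. Then $G$ contains the $\le_{\mathrm{lex}}$-greatest element of $X^k$; let $u_0$ be the $\le_{\mathrm{lex}}$-least element of $G$. If $A_{u_0}=\{u_0\}$, then $u_0$ is $\preceq$-greatest in $A_{u_0}$, against $u_0\in G$. Otherwise $A_{u_0}$ has an element $<_{\mathrm{lex}}u_0$. Let $u_1$ be the $\le_{\mathrm{lex}}$-greatest element of $\{u:u<_{\mathrm{lex}}u_0\}$. Then $A_{u_1}\neq\emptyset$ and $u_1\notin G$, so $A_{u_1}$ has a $\preceq$-greatest element $w$. Now $A_{u_0}$ is $A_{u_1}$ or $A_{u_1}\cup\{u_0\}$, so one of $w$, $u_0$ is $\preceq$-greatest in $A_{u_0}$, by totality and transitivity. This again contradicts $u_0\in G$.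
\end{proof}

\begin{theorem}\label{thm:criterion}
Let $K\models T$, $\emptyset\neq X\subseteq K$, and let $\mathcal S$ be a family of relations on $X$. If $\mathcal X_{\mathrm{ind}}$ satisfies \textup{(IND)}, then:
\begin{enumerate}
\item[(1)] a subset of $X^k$ is definable in $\mathcal K$ if and only if it is definable in $\mathcal X_{\mathrm{ind}}$;
\item[(2)] $\mathcal K$ is definably complete;
\item[(3)] $X$ is pseudo-finite in $\mathcal K$;
\item[(4)] $\mathcal K$ is type complete.
\end{enumerate}
\end{theorem}

\begin{proof}
The hypothesis concerns only formulas that quantify over $X$, whereas formulas of $\mathcal K$ mix quantifiers over $K$ with the new predicates. The main step is to bring every formula into a shape where these are separated, as they are in Example~\ref{ex:sup}. ``Equivalent'' means equivalent in $\mathcal K$.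

\emph{Step 1: special formulas.} A formula is \emph{special} if it has the form
\[
Q_1x_1{\in}X\,\cdots\,Q_kx_k{\in}X\ \ \varphi(\bar x,\bar y),\qquad Q_i\in\{\forall,\exists\},
\]
where $\varphi$ is a Boolean combination of $L$-formulas in $(\bar x,\bar y)$ and of atoms $R(x_{i_1},\dots,x_{i_r})$ with $R\in\mathcal S$. Thus the free variables $\bar y$ occur only in the $L$-formulas. Up to equivalence, special formulas are closed under the following operations.
\begin{itemize}
\item Negation: dualize the quantifiers. Conjunction and disjunction: rename bound variables and concatenate the prefixes, which is valid because $X\ne\emptyset$.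
\item Quantification of a free variable over $X$: move it into the prefix.
\item Substitution of an $\emptyset$-definable $L$-function $\tau(\bar w)$ for a free variable $y$: after renaming bound variables, replace each $L$-formula $\chi$ by the $L$-formula $\exists y\,(y=\tau(\bar w)\wedge\chi)$.
\end{itemize}
Atomic formulas of $\mathcal K$ are equivalent to special formulas: atomic $L$-formulas are special, $X(t)$ is equivalent to $\exists x{\in}X\,(x=t)$, and $R(t_1,\dots,t_r)$ is equivalent to $\exists x_1{\in}X\cdots\exists x_r{\in}X\,(\bigwedge_i x_i=t_i\wedge R(x_1,\dots,x_r))$. What remains is the quantifier $\exists y$ over $K$.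

\emph{Step 2: breakpoints.} Let $\psi(y,\bar z)$ be special, with bound variables $\bar x=(x_1,\dots,x_k)$ and with $L$-formulas $\chi_1,\dots,\chi_s$ in $(\bar x,y,\bar z)$. Adding a dummy quantifier, we assume $k\geq1$. We look for a set, parametrized by tuples from $X$, outside of which the truth value of $\psi$ cannot change with $y$. For each $i\le s$ let $d_i$ be the bound given by (O1) for $\chi_i$ with respect to $y$. For $j\le d_i$ consider the function that sends $(\bar x,\bar z)$ to the $j$-th boundary point from the left of $\{y:\chi_i(\bar x,y,\bar z)\}$, or to $0$ if there is no such point. It is an $\emptyset$-definable $L$-function. Let $g_1,\dots,g_e$ list these finitely many functions and the constant function $0$. For a tuple $\bar c$ in $K$ of the length of $\bar z$, the set of \emph{breakpoints} is the nonempty set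
\[
B=B(\bar c)=\{g_l(u,\bar c):1\le l\le e,\ u\in X^k\}.
\]
It has three properties.
\begin{enumerate}
\item[(B1)] If $J\subseteq K$ is an interval disjoint from $B$, then $\psi(y,\bar c)$ has the same truth value for all $y\in J$.
\item[(B2)] If $E_1,\dots,E_e\subseteq X^k$ are definable in $\mathcal X_{\mathrm{ind}}$, then $\bigcup_l g_l(E_l,\bar c)$ is empty or has a least and a greatest element.
\item[(B3)] $B$ has a least and a greatest element. For every $y\in K$, the set $B\cap(-\infty,y)$ is empty or has a greatest element, and $B\cap(y,\infty)$ is empty or has a least element.
\end{enumerate}
For (B1), let $y<y'$ in $J$. For each $u\in X^k$ and each $i$, the interval $[y,y']$ contains no boundary point of $\{w:\chi_i(u,w,\bar c)\}$, so $\chi_i(u,y,\bar c)\iff\chi_i(u,y',\bar c)$ by (O3). The atoms from $\mathcal S$ do not involve $y$. So the matrix of $\psi$ has the same truth value at $y$ and at $y'$ for every $u\in X^k$, and the quantifiers range over $X$. For (B2), the relation $g_l(u,\bar c)\le g_l(v,\bar c)$ is a total preorder on $X^k$ and a trace. By Lemma~\ref{lem:preorder}, each nonempty $g_l(E_l,\bar c)$ has a least and a greatest element, and there are finitely many $l$. Property (B3) follows from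 (B2) with $E_l=X^k$, with $E_l=\{u:g_l(u,\bar c)<y\}$, and with $E_l=\{u:g_l(u,\bar c)>y\}$; all of these are traces.

\emph{Step 3: elimination of $\exists y$.} We claim that for every $\bar c$,
\begin{equation}\label{eq:elim}
\exists y\,\psi(y,\bar c)\iff\exists b,b'\in B(\bar c)\ \bigl[\psi(b,\bar c)\vee\psi(\tfrac{b+b'}2,\bar c)\vee\psi(b+1,\bar c)\vee\psi(b-1,\bar c)\bigr].
\end{equation}
The right side implies the left. Conversely, let $\psi(y,\bar c)$ hold. If $y\in B$, take $b=y$. If $y\notin B$, then by (B3) there are three cases. Either $b<y<b'$ with $b,b'\in B$ and $(b,b')\cap B=\emptyset$, or $y>b=\max B$, or $y<b=\min B$. Property (B1), applied to $(b,b')$, $(b,\infty)$, $(-\infty,b)$, gives $\psi(\frac{b+b'}2,\bar c)$, $\psi(b+1,\bar c)$, $\psi(b-1,\bar c)$ respectively.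

The right side of \eqref{eq:elim} is the disjunction over $l,l'\le e$ of the formulas obtained from the bracket by substituting $b=g_l(\bar x',\bar z)$, $b'=g_{l'}(\bar x'',\bar z)$ and quantifying $\bar x',\bar x''$ existentially over $X$, evaluated at $\bar z=\bar c$. This formula in $\bar z$ does not depend on $\bar c$, and by Step 1 it is equivalent to a special formula. By induction on formulas, every formula of $\mathcal K$ is equivalent to a special one.

\emph{Proof of (1).} Traces, members of $\mathcal S$ and $X$ are definable in $\mathcal K$, so sets definable in $\mathcal X_{\mathrm{ind}}$ are definable in $\mathcal K$. Conversely, a $\mathcal K$-definable subset of a power of $X$ is the set of tuples $\bar w$ from $X$ satisfying $Q_1x_1{\in}X\cdots Q_kx_k{\in}X\ \varphi(\bar x,\bar w,\bar c)$ for some special formula and some $\bar c$ in $K$. Each $L$-formula $\chi(\bar x,\bar w,\bar c)$ in $\varphi$ defines a trace when $\bar x,\bar w$ range over $X$. Replacing it by the corresponding relation of $\mathcal X_{\mathrm{ind}}$ gives a definition in $\mathcal X_{\mathrm{ind}}$.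

\emph{Proof of (2).} Let $D\subseteq K$ be definable, nonempty and bounded above; other definable sets have supremum $\pm\infty$. Write $D=\{y:\psi(y,\bar c)\}$ with $\psi$ special, let $B=B(\bar c)$, and let $B_D$ be the set of $b\in B$ with $b\le y$ for some $y\in D$. The sets $E_l=\{u\in X^k:\exists y\in D\ \ g_l(u,\bar c)\le y\}$ are definable in $\mathcal K$, hence in $\mathcal X_{\mathrm{ind}}$ by (1). By (B2), $B_D$ is empty or has a greatest element.

If $B_D=\emptyset$, then $D\subseteq(-\infty,\min B)$, so $D=(-\infty,\min B)$ by (B1), and $\sup D=\min B$. Suppose $b_0=\max B_D$ exists. If no element of $D$ exceeds $b_0$, then $b_0=\max D$, because $b_0\leq y$ for some $y\in D$. Otherwise pick $y_0\in D$ with $y_0>b_0$. If $B\cap(b_0,\infty)$ were empty, (B1) would give $(b_0,\infty)\subseteq D$, but $D$ is bounded above. So $b_1=\min(B\cap(b_0,\infty))$ exists by (B3). Since $b_1\notin B_D$, every element of $D$ is less than $b_1$. In particular $y_0\in(b_0,b_1)$, so $(b_0,b_1)\subseteq D$ by (B1), and $\sup D=b_1$.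

\emph{Proof of (3).} By (IND), $X$ has a least and a greatest element, so it is bounded. For $y\in K$, the trace $X\cap(-\infty,y)$ is empty or has a greatest element, and the trace $X\cap(y,\infty)$ is empty or has a least element. So some open interval around $y$ meets $X$ at most in $y$. For $y\notin X$ this says that $X$ is closed, and for $y\in X$ that $X$ is discrete.

\emph{Proof of (4).} Let $D=\{y:\psi(y,\bar c)\}$ with $\psi$ special, $B=B(\bar c)$, and $y\in K$. By (B3) there is $\varepsilon>0$ such that $(y,y+\varepsilon)$ and $(y-\varepsilon,y)$ are disjoint from $B$, and for $r=\max(|\min B|,|\max B|)$ the rays $(r,\infty)$ and $(-\infty,-r)$ are disjoint from $B$. Apply (B1).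
\end{proof}

In this proof, o-minimality of $T$ gives finitely many functions $g_l$ and property (B1); the hypothesis (IND) enters through (B2) and in part (3); and the field structure of $K$ is used to name the witnesses $\frac{b+b'}2$ and $b\pm1$.

\subsection{A field that defines nothing new on $X$}

To apply Theorem~\ref{thm:criterion} to a given structure $\mathcal X$ satisfying (IND), we must embed $X$ in a model of $T$ so that the traces do not destroy (IND). This is a real constraint. If, for instance, the order of Section~\ref{sec:rotation} were embedded by $x\mapsto t_x$ with $t_{Sx}-t_x=1$ exactly for $x=(0,n)$, $n\ge0$, then $\{(0,n):n\ge0\}$ would be definable in $\mathcal X_{\mathrm{ind}}$ and would have no greatest element. The remedy is an embedding for which the field sees only the order of the points.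

A family $(t_x)_{x\in X}$ in an $L$-structure, indexed by a linear order, is \emph{order-indiscernible} if $\operatorname{tp}(t_{x_1},\dots,t_{x_r})=\operatorname{tp}(t_{x_1'},\dots,t_{x_r'})$ whenever $x_1<\dots<x_r$ and $x'_1<\dots<x'_r$. For a tuple $\bar x$ from $X$ we write $t_{\bar x}$ for the corresponding tuple of $t$'s. The Ehrenfeucht--Mostowski theorem says that for every theory with infinite models and every linear order $X$, some model contains an order-indiscernible family of distinct elements indexed by $X$.

\begin{lemma}\label{lem:field}
For every nonempty linear order $\langle X;<\rangle$ there are $K\models T$ and an order embedding $x\mapsto t_x$ of $X$ into $K$ such that, identifying $x$ with $t_x$, every trace is definable in $\langle X;<\rangle$.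
\end{lemma}

\begin{proof}
It suffices to find $K\models T$ and a strictly increasing order-indiscernible family $(t_x)_{x\in X}$ in $K$ with $K=\operatorname{dcl}(\{t_x:x\in X\})$. Indeed, each parameter $b\in K$ is then $\tau(t_{\bar c})$ with $\tau$ $\emptyset$-definable and $\bar c$ in $X$, so every trace has the form $\{\bar x\in X^k:K\models\chi(t_{\bar x},t_{\bar c})\}$ with $\chi$ an $L$-formula without parameters and $\bar c$ a tuple in $X$. By indiscernibility, the truth of $\chi(t_{\bar x},t_{\bar c})$ depends only on which equalities and inequalities hold among the entries of $(\bar x,\bar c)$. There are finitely many such patterns, so the trace is defined in $\langle X;<\rangle$ by a quantifier-free formula over $\bar c$.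

By the Ehrenfeucht--Mostowski theorem, some $M\models T$ contains an order-indiscernible family $(t_x)_{x\in X}$ of distinct elements. By indiscernibility for pairs it is strictly increasing or strictly decreasing, and in the second case we replace $t_x$ by $-t_x$. Put $K=\operatorname{dcl}(\{t_x:x\in X\})$. By (O2), $K$ is an elementary substructure of $M$, so $K\models T$, the family is order-indiscernible in $K$, and $K$ is its definable closure computed in $K$.
\end{proof}

For $T=\mathrm{RCF}$, the case needed for Theorem~\ref{thm:main}, the field can be written down.

\begin{example}\label{ex:explicit}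
Let $P=\mathbb Q[T_x:x\in X]$. Compare two distinct monomials at the largest variable in which their exponents differ: the monomial with the larger exponent there is the larger one. This is a linear order on monomials, and it is preserved by multiplication with a fixed monomial, so the leading term of a product is the product of the leading terms. Call a nonzero polynomial positive if its leading coefficient is positive. Positive polynomials are closed under sums and products, and exactly one of $p,-p$ is positive for $p\ne0$, so $P$ is an ordered domain. Let $K$ be the real closure of its fraction field, and $t_x=T_x$. For $x<y$ the leading term of $T_y-T_x$ is $T_y$, so $t_x<t_y$.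

Let $\bar x,\bar x'$ be increasing tuples of the same length. The order on $\mathbb Q[T_{\bar x}]$ depends only on the order of the variables, so $t_{x_i}\mapsto t_{x'_i}$ induces an isomorphism of ordered fields $\mathbb Q(t_{\bar x})\cong\mathbb Q(t_{\bar x'})$. It extends to the real closures of these fields inside $K$, which are elementary substructures of $K$ by Tarski's theorem. Hence $\operatorname{tp}(t_{\bar x})=\operatorname{tp}(t_{\bar x'})$. Finally, each $b\in K$ is algebraic over some $\mathbb Q(t_{\bar c})$, so it is the $j$-th root in $K$ of a nonzero polynomial over $\mathbb Q(t_{\bar c})$, for some $j$, and $b\in\operatorname{dcl}(t_{\bar c})$. So $K$ and $(t_x)$ are as required in the proof of Lemma~\ref{lem:field}. As an illustration, for fixed $c\in X$ the trace of $y'>t_cy$ is the set of pairs $(x,x')$ with $x'>\max(c,x)$, since this is when the monomial $T_{x'}$ is larger than $T_cT_x$.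
\end{example}

\begin{theorem}[Transfer]\label{thm:transfer}
Let $\mathcal X=\langle X;<,\mathcal S\rangle$ be a relational structure satisfying \textup{(IND)}. Take $K\models T$ as in Lemma~\ref{lem:field} and identify $X$ with $\{t_x:x\in X\}\subseteq K$. Then $\mathcal K=(K,X,\mathcal S)$ is definably complete and type complete, $X$ is pseudo-finite in $\mathcal K$, and the $\mathcal K$-definable subsets of $X^k$ are exactly the $\mathcal X$-definable ones.
\end{theorem}

\begin{proof}
The order of $\mathcal X$ is a trace, and by Lemma~\ref{lem:field} all traces are definable in $\langle X;<\rangle$. So $\mathcal X_{\mathrm{ind}}$ and $\mathcal X$ have the same definable sets, and $\mathcal X_{\mathrm{ind}}$ satisfies (IND). Apply Theorem~\ref{thm:criterion}.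
\end{proof}

\section{The counterexample and the classification}\label{sec:proofs}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:strong}(a)]
Let $\langle X;<,f\rangle$ be the structure of Section~\ref{sec:rotation}, and let $F$ be the graph of $f$. The relational structure $\langle X;<,F\rangle$ has the same definable sets, so it satisfies (IND) by Proposition~\ref{prop:rotation}. Theorem~\ref{thm:transfer} with $\mathcal S=\{F\}$ gives $K\models T$ such that $\mathcal K=(K,X,F)$ is definably complete and type complete and $X\subseteq K$ is pseudo-finite. The map $f$ is definable in $\mathcal K$, and it is a bijection $X\to X\setminus\{\min X\}$. This is Theorem~\ref{thm:strong}(a), and the case $T=\mathrm{RCF}$ is Theorem~\ref{thm:main}.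
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(b)]
Assume (i). Replacing functions and constants by their graphs does not change the definable sets of $\mathcal X$, so we may assume that $\mathcal X$ is relational, and Theorem~\ref{thm:transfer} gives (ii) with $A=\{t_x:x\in X\}$. Assume (ii). The order isomorphism carries a nonempty $\mathcal X$-definable subset of $X$ to a nonempty $\mathcal K$-definable subset of $A$, which has a least and a greatest element by Lemma~\ref{lem:pf-ind}.
\end{proof}

\section{Definable discrete subrings}\label{sec:subring}

We prove Theorem~\ref{thm:subring}. Let $\mathcal K$ and $Z$ be as in its statement; definable means definable in $\mathcal K$. We move the given pseudo-finite set into an initial segment of the nonnegative part of $Z$, where maps can be coded by single elements. Then the inductive proof described in Section~\ref{sec:induction} goes through.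

\emph{Arithmetic in $Z$.} The ring $Z$ is unbounded above: if $s=\sup Z$ were in $K$, some $n\in Z$ would satisfy $n>s-1$, and then $n+1\in Z$ would exceed $s$. Since $Z=-Z$, it is also unbounded below. Distinct elements of $Z$ differ by at least $1$, because $1$ is the least positive element. Let $A\subseteq Z$ be definable, nonempty and bounded below, and let $s=\inf A$, which is $-\sup(-A)$. Then $A\cap[s,s+1)$ is nonempty and has at most one element, and this element is $\min A$. Symmetrically, a nonempty definable subset of $Z$ that is bounded above has a greatest element. In particular $\lfloor y\rfloor=\max\{n\in Z:n\le y\}$ exists for each $y\in K$, the function $\lfloor\cdot\rfloor$ is definable, and $\lfloor y\rfloor\le y<\lfloor y\rfloor+1$.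

Let $N=\{n\in Z:n\ge0\}$ and $I_p=\{i\in N:i<p\}$ for $p\in N$. A definable set $Q\subseteq N$ that contains $0$ and is closed under $n\mapsto n+1$ equals $N$: otherwise $n=\min(N\setminus Q)$ is at least $1$, so $n-1\in Q$ and $n\in Q$. Peano arithmetic consists of the axioms for the nonnegative part of a discretely ordered commutative ring together with the induction scheme, so $\langle N;+,\cdot,<,0,1\rangle$ is a model of Peano arithmetic, and induction holds in it for all $\mathcal K$-definable sets.

\emph{Coding.} We use G\"odel's $\beta$-function in its textbook form: there is a function $\beta(c,i)$, defined by a formula of arithmetic, such that Peano arithmetic proves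
\[
\forall c\,\forall q\,\forall x\,\exists c'\ \bigl[\beta(c',q)=x\ \wedge\ \forall i<q\ \ \beta(c',i)=\beta(c,i)\bigr].
\]
Say that $c\in N$ \emph{codes} $g:I_p\to N$ if $\beta(c,i)=g(i)$ for all $i\in I_p$. Every definable $g:I_p\to N$ has a code. Indeed, the set of $q\in N$ such that $q>p$ or some $c$ codes $g|_{I_q}$ is definable, contains $0$, and is closed under $q\mapsto q+1$ by the displayed property; so it contains $p$.

\begin{lemma}\label{lem:php-N}
For every $p\in N$, every definable injection $I_p\to I_p$ is surjective.
\end{lemma}

\begin{proof}
Let $Q$ be the set of $p\in N$ such that for all $c\in N$, if $i\mapsto\beta(c,i)$ maps $I_p$ injectively into $I_p$, then it maps $I_p$ onto $I_p$. The set $Q$ is definable, and since definable maps have codes and coded maps are definable, $p\in Q$ says exactly that the lemma holds for $p$. We have $0\in Q$ since $I_0=\emptyset$. Let $p\in Q$, and let $g:I_{p+1}\to I_{p+1}$ be a definable injection; note $I_{p+1}=I_p\cup\{p\}$. If $p\notin g(I_p)$, then $g$ maps $I_p$ injectively into $I_p$, hence onto $I_p$; then $g(p)=p$ by injectivity, and $g$ is surjective. Otherwise $g(i_0)=p$ for some $i_0\in I_p$, and $g(p)\neq p$. Define $g':I_p\to I_p$ by $g'(i_0)=g(p)$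 and $g'(i)=g(i)$ for $i\ne i_0$. Then $g'$ is a definable injection, hence surjective, and the image of $g$ is $g'(I_p)\cup\{p\}=I_{p+1}$. So $p+1\in Q$, and $Q=N$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:subring}]
Let $Y\subseteq K^n$ be pseudo-finite and let $h:Y\to Y$ be a definable injection. We may assume that $Y$ has at least two points. Write $|u-v|_\infty=\max_i|u_i-v_i|$.

First we separate the points of $Y$ uniformly. The set $Y^2\subseteq K^{2n}$ is closed, bounded and discrete, so it has no accumulation point, and all its subsets are closed. Hence $W=\{(u,v)\in Y^2:u\ne v\}$ is nonempty, definable, closed and bounded. By the extreme value theorem for definably complete structures~\cite{Miller}, a continuous definable function from such a set to $K$ attains a minimum. So $|u-v|_\infty$ attains a minimum $\delta$ on $W$, and $\delta>0$.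

The map $u\mapsto(\lfloor u_i/\delta\rfloor)_{i\le n}$ from $Y$ to $Z^n$ is injective: if $u,v$ have the same image, then $|u_i-v_i|<\delta$ for all $i$, so $u=v$. Since $Y$ is bounded and $Z$ is unbounded, there is $r\in N$ with $|\lfloor u_i/\delta\rfloor|\le r$ for all $u\in Y$ and $i\le n$. Put $b=2r+1$ and $p=b^n$, let $z_i(u)=\lfloor u_i/\delta\rfloor+r\in I_b$, and define
\[
\iota(u)=\sum_{i=1}^n z_i(u)\,b^{\,i-1}.
\]
Then $0\le\iota(u)\le(b-1)(1+b+\dots+b^{n-1})=p-1$, so $\iota$ is a definable map $Y\to I_p$. It is injective. Indeed, if $z+bw=z'+bw'$ with $z,z'\in I_b$ and $w,w'\in Z$, then $b|w-w'|=|z'-z|<b$, so $w=w'$ and $z=z'$; applying this $n-1$ times shows that $\iota(u)$ determines $z_1(u),\dots,z_n(u)$.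

Define $g:I_p\to I_p$ to be $\iota\circ h\circ\iota^{-1}$ on $\iota(Y)$ and the identity on $I_p\setminus\iota(Y)$. It maps each of the two sets injectively into itself, so it is a definable injection. By Lemma~\ref{lem:php-N} it is surjective, so it maps $\iota(Y)$ onto $\iota(Y)$, and $h$ is surjective.
\end{proof}

\begin{remark}
The hypothesis of Theorem~\ref{thm:subring} is incompatible with type completeness: $Z$ is unbounded and its elements are at least $1$ apart, so it neither contains nor avoids any ray $(r,\infty)$. In particular the structures produced by Theorem~\ref{thm:transfer} define no such subring.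
\end{remark}

\begin{thebibliography}{9}

\bibitem{vdD}
van den Dries, \emph{Tame Topology and O-minimal Structures}, 1998.

\bibitem{KPS}
Knight, Pillay and Steinhorn, \emph{Definable sets in ordered structures II}, 1986.

\bibitem{Meir}
Nadav Meir, \emph{Pseudo-finite sets, pseudo-o-minimality}, arXiv:1908.01660 (2019).

\bibitem{Miller}
C. Miller, \emph{Expansions of dense linear orders with the intermediate value property}, J. Symbolic Logic 66, 2001.

\end{thebibliography}
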